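# Meromorphic functions sharing three values with their first difference

## The classification, and the conjecture it settles

Throughout, "meromorphic" means meromorphic in the whole plane $\mathbb C$, and for $c\in\mathbb C\setminus\{0\}$ we write $\Delta_cf(z)=f(z+c)-f(z)$.

**Theorem 1.** Let $f$ be a non-constant meromorphic function, $c\ne 0$, and $e_1\ne e_2$ in $\mathbb C$. Suppose $\Delta_cf\not\equiv 0$. Then $f$ and $\Delta_cf$ share $e_1,e_2,\infty$ CM and $\Delta_cf\not\equiv f$ if and only if, after possibly interchanging $e_1$ and $e_2$,
$$e_1=3e_2\ne 0,\qquad f=\frac{e_1}{1+\varepsilon e^{H}},\quad \varepsilon\in\{1,-1\},\quad H\text{ non-constant entire},\quad H(z+c)=-H(z).\tag{1}$$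

The theorem answers a question from the paper of Feng Lü and Zhenliu Yang, "Meromorphic functions partially share three values with their difference operators", arXiv:2101.00964 (2021). In plain words: if a function and its first difference agree about where they take two finite values and where they have poles, multiplicities included, must they be the same function?

**Conjecture.** Let $f$ be a transcendental meromorphic function and $c\in\mathbb C\setminus\{0\}$ such that $\Delta_cf\not\equiv0$. If $\Delta_cf$ and $f$ share three distinct values $e_1,e_2,\infty$ CM, where $e_1,e_2\in\mathbb C$, then $\Delta_cf=f$.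

The statement holds for entire $f$ of finite order (Zhang and Liao) and for meromorphic $f$ of finite order (Lü and Lü). Without the order restriction it is false.

**Theorem 2.** For every $c\neq0$ the conjecture fails. A counterexample is
$$f(z)=\frac{3}{1+\exp\left(e^{\pi i z/c}\right)},\qquad (e_1,e_2)=(3,1).$$

Theorem 1 lists all counterexamples, so it also shows where the conjectured conclusion is true.

**Corollary 3.** Suppose $f$ (non-constant, $\Delta_cf\not\equiv0$) and $\Delta_cf$ share $e_1,e_2,\infty$ CM. Then $\Delta_cf=f$ in each of the following cases: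

1. $e_1\ne 3e_2$ and $e_2\neq 3e_1$;
2. $f$ is entire (no growth condition);
3. $\displaystyle\liminf_{r\to\infty}\frac{\log T(r,f)}{r}<\frac{\pi}{|c|}$. In particular this covers finite order and hyper-order $<1$.

The constant $\pi/|c|$ in case 3 is sharp: for the function in Theorem 2 the limit of $\log T(r,f)/r$ exists and equals $\pi/|c|$.

By case 3, every counterexample has infinite order. We now explain the words in these statements.

**Definition (sharing CM).** For $a\in\mathbb C$, let $E(a,f)$ be the set of zeros of $f-a$, each zero of multiplicity $m$ counted $m$ times; $E(\infty,f)$ is the set of poles of $f$, counted in the same way. Two meromorphic functions $f,g$ *share $a$ CM* (counting multiplicities) if $E(a,f)=E(a,g)$.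

For example, $e^z$ and $e^{-z}$ share $1$ and $-1$ CM: each of the equations $e^z=\pm1$ holds exactly when $e^{-z}=\pm1$ with the same sign, and all these zeros are simple. They also share $0$ and $\infty$ CM, because both functions omit these values. So a value that both functions omit is shared, and this will matter. By contrast, $z$ and $z^2$ have the same zero but do not share $0$ CM.

The conclusion $\Delta_cf=f$ means $f(z+c)=2f(z)$; the function $f(z)=e^{z\log 2/c}$ satisfies it.

In (1), the condition $H(z+c)=-H(z)$ is satisfied by $e^{\pi i z/c}$ and by $\sin(\pi z/c)$, for instance. The sign $\varepsilon$ cannot be absorbed into $H$: if $-e^{H}=e^{H_1}$ with both $H$ and $H_1$ changing sign under $z\mapsto z+c$, then $H_1-H$ is a constant equal to an odd multiple of $\pi i$. It also changes sign under the shift, so it is $0$, a contradiction.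

The *Nevanlinna characteristic* is $T(r,f)=m(r,f)+N(r,f)$, where $m(r,f)=\frac1{2\pi}\int_0^{2\pi}\log^+|f(re^{i\theta})|\,d\theta$ and $N$ counts poles in the usual averaged way. The order is $\limsup_{r\to\infty}\frac{\log T(r,f)}{\log r}$ and the hyper-order is $\limsup_{r\to\infty}\frac{\log\log T(r,f)}{\log r}$. We need these only in the last section.

## When the difference is an affine function of $f$

Before the general case, let us suppose that $g=\Delta_cf$ has the simplest possible form $g=\alpha f+\beta$ with constants $\alpha,\beta$, and ask by hand when the conjecture can fail. So $f$ is non-constant, $g\not\equiv0$, $g\not\equiv f$, and $e_1,e_2,\infty$ are shared CM. The only tool is Picard's theorem: a non-constant meromorphic function omits at most two values of $\mathbb C\cup\{\infty\}$.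

First, $\alpha\ne0$. Otherwise $g$ is the constant $\beta$ and has no poles, so $f$ is entire. Also $g\not\equiv e_j$, because $E(e_j,f)$ is discrete; hence $E(e_j,g)=\emptyset$, and $f$ omits $e_1,e_2,\infty$, against Picard. Second, $\alpha\neq-1$, since otherwise $f(z+c)=f+g=\beta$ is constant.

Put $\psi(w)=\alpha w+\beta$, so $g=\psi(f)$, and $\varphi(w)=(1+\alpha)w+\beta$, so $f(z+c)=\varphi(f(z))$. The value $\infty$ is shared automatically. Consider a finite shared value $e$. If $\psi(e)=e$, then $g-e=\alpha(f-e)$ and sharing is automatic. If $\psi(e)\neq e$, let $p=\psi^{-1}(e)\ne e$. Then $g-e=\alpha(f-p)$, so $E(e,f)=E(e,g)=E(p,f)$. The sets $E(e,f)$ and $E(p,f)$ are disjoint, so both are empty: $f$ omits $e$ and $p$.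

There are three possibilities.

- Both $e_1,e_2$ are fixed by $\psi$. Then $\psi$ is the identity and $g\equiv f$, which we excluded.
- Neither is fixed. Then $f$ omits $e_1,e_2$ and their preimages under $\psi$. By Picard these preimages lie in $\{e_1,e_2\}$, so $\psi$ swaps $e_1$ and $e_2$. Then $\alpha=-1$, which we excluded.
- Exactly one is fixed, say $e_2$. Then $f$ omits $e_1$ and $p=\psi^{-1}(e_1)\ne e_1$, and nothing else.

In the third possibility, $f(z+c)$ omits the same two values as $f$. But $f(z+c)=\varphi(f(z))$ with $\varphi$ bijective, so it omits $\varphi(e_1),\varphi(p)$. Hence $\varphi$ permutes $\{e_1,p\}$. If it fixed both, it would be the identity and $g\equiv0$. So it swaps them: $\varphi(w)=e_1+p-w$, that is, $\alpha=-2$ and $\beta=e_1+p$. Now $\psi(p)=e_1$ reads $-2p+e_1+p=e_1$, so $p=0$. Therefore $e_1\ne 0$ and $g=e_1-2f$, and the fixed point equation $e_1-2e_2=e_2$ gives $e_1=3e_2$. The factor $3$ in Theorem 1 appears here.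

What is $f$? It omits $0$ and $e_1$, so $u=(e_1-f)/f=e_1/f-1$ has no zeros and no poles (at a pole of $f$ it equals $-1$), and $f=e_1/(1+u)$. From $f(z+c)=e_1-f(z)$ we get
$$u(z+c)=\frac{e_1}{e_1-f}-1=\frac{f}{e_1-f}=\frac1{u(z)}.$$
So we want a zero-free entire function that the shift inverts. Taking $u=e^H$, it is enough that $H(z+c)=-H(z)$, and $H=e^{\pi i z/c}$ does this. The counterexample has now been derived; it remains to verify it, together with the whole family.

**Proof of Theorem 1, "if".** Let (1) hold. Since $\varepsilon^{-1}=\varepsilon$,
$$f(z+c)=\frac{e_1}{1+\varepsilon e^{-H}}=\frac{e_1\,\varepsilon e^{H}}{\varepsilon e^{H}+1}=e_1-\frac{e_1}{1+\varepsilon e^H}=e_1-f(z),$$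
where we multiplied numerator and denominator by $\varepsilon e^{H}$. So $\Delta_cf=e_1-2f=3e_2-2f$. This has the same poles as $f$ with the same multiplicities, so $\infty$ is shared CM. Next, $\Delta_cf-e_2=-2(f-e_2)$, so $e_2$ is shared CM. Finally
$$f-e_1=-\frac{e_1\varepsilon e^{H}}{1+\varepsilon e^{H}},\qquad \Delta_cf-e_1=-2f=-\frac{2e_1}{1+\varepsilon e^{H}}$$
have no zeros, so $E(e_1,f)=E(e_1,\Delta_cf)=\emptyset$ and $e_1$ is shared CM. Since $H$ is non-constant, $f$ is non-constant; $\Delta_cf\equiv0$ would force $f\equiv e_1/2$ and $\Delta_cf\equiv f$ would force $f\equiv e_1/3$, so neither holds. The sharing hypothesis is symmetric in $e_1,e_2$, so the interchanged form is covered too. $\blacksquare$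

**Proof of Theorem 2.** Take $H(z)=e^{\pi i z/c}$, so $H(z+c)=e^{\pi i}H(z)=-H(z)$, and apply the "if" part with $\varepsilon=1$, $e_1=3$, $e_2=1$. It remains to see that $f$ is transcendental. Its poles are the solutions of $e^{\pi i z/c}=(2k+1)\pi i$, $k\in\mathbb Z$, and this equation is solvable for every $k$. So $f$ has infinitely many poles and is not rational. $\blacksquare$

## Two zero-free functions and one functional equation

We turn to "only if". From now on $f$ is non-constant, $g=\Delta_cf\not\equiv 0$, $g\not\equiv f$, the values $e_1,e_2,\infty$ are shared CM, and $d=e_2-e_1\neq0$.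

**Step 1: encode the sharing in two zero-free entire functions.** Since $E(e_j,g)=E(e_j,f)$ is discrete, $g\not\equiv e_j$. Put
$$A=\frac{g-e_1}{f-e_1},\qquad B=\frac{g-e_2}{f-e_2}.$$
The zeros of numerator and denominator cancel because $e_1$, respectively $e_2$, is shared CM; the poles cancel because $\infty$ is shared CM. So $A$ and $B$ are entire without zeros. Since $f\not\equiv g$, we have $A\not\equiv1$ and $B\not\equiv1$. Also $A\not\equiv B$: otherwise, subtracting $g-e_2=A(f-e_2)$ from $g-e_1=A(f-e_1)$ gives $d=Ad$, so $A\equiv1$.

**Step 2: recover $f$ from $A$ and $B$.** We have $g=e_1+A(f-e_1)$ and $g=e_2+B(f-e_2)=e_2+B(f-e_1)-Bd$. Equating,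
$$f-e_1=\frac{d(1-B)}{A-B}.\tag{2}$$
As $f$ is non-constant, $A$ and $B$ are not both constant.

**Step 3: use that $g$ is a difference.** So far any $g$ would do. For an entire function $F$ write $F'(z)=F(z+c)$; in these notes a prime always denotes the shift, never a derivative. Because $f(z+c)=f+g$,
$$f(z+c)-e_1=(f-e_1)+e_1+A(f-e_1)=(1+A)(f-e_1)+e_1.$$
Insert (2) on the right, and the shift of (2) on the left:
$$\frac{d(1-B')}{A'-B'}=\frac{d(1+A)(1-B)}{A-B}+e_1.$$
Multiply by $(A-B)(A'-B')$. The factor multiplying $A'-B'$ is $d(1+A)(1-B)+e_1(A-B)$, which expands, using $d+e_1=e_2$, to the $Q$ below: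
$$(A'-B')\,Q=d\,(A-B)(1-B'),\qquad Q=d+e_2A-e_2B-dAB.\tag{3}$$
The hypotheses are symmetric in $e_1,e_2$. Interchanging them swaps $A$ with $B$ and turns $d$ into $-d$, so also
$$(B'-A')\,\widetilde Q=-d\,(B-A)(1-A'),\qquad \widetilde Q=-d+e_1B-e_1A+dAB.\tag{4}$$
None of $A-B$, $1-A$, $1-B$ vanishes identically, and hence neither do their shifts. So the right sides of (3) and (4) are $\not\equiv0$, and $Q,\widetilde Q\not\equiv0$.

## Borel's theorem and the classes of zero-free functions

Equation (3) is a relation between sums of zero-free entire functions. The theorem about such relations is classical; see Yang–Yi, *Uniqueness Theory of Meromorphic Functions*, Ch. 1, or Lang, *Introduction to Complex Hyperbolic Spaces*, Ch. VII.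

**Borel's theorem.** If $h_1,\dots,h_n$ are entire and $h_i-h_j$ is non-constant for all $i\neq j$, then $e^{h_1},\dots,e^{h_n}$ are linearly independent over $\mathbb C$.

**Definition (units and classes).** A *unit* is a zero-free entire function; every unit has the form $e^h$ with $h$ entire. The *class* of a unit is its image in the quotient group (units)$/\mathbb C^*$, which we write additively.

Thus $e^{z}$ and $5e^{z}$ have the same class, say $\sigma$; $e^{2z}$ has class $2\sigma$; the constants have class $0$; and $e^{z}$ and $e^{z^2}$ have different classes. The shift acts on classes. For $U=e^z$ we have $U'=e^cU$, so the class is unchanged. For $U=\exp(e^{\pi i z/c})$ we have $U'=1/U$, so the class $\sigma$ goes to $-\sigma$.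

Two facts will be used constantly. First, the group of classes is torsion-free: if $U^n$ is constant with $n\ge1$, then the continuous function $U$ takes only finitely many values, so it is constant. Second, Borel's theorem takes the following form.

**(Grouping principle)** If a finite linear combination of units vanishes identically, then for each class the terms of that class sum to zero.

Indeed, the terms of one class $\sigma$ sum to $k_\sigma U_\sigma$ with $k_\sigma\in\mathbb C$ and $U_\sigma=e^{h_\sigma}$ a fixed unit of that class. For $\sigma\neq\tau$ the quotient $e^{h_\sigma-h_\tau}$ is non-constant, so $h_\sigma-h_\tau$ is non-constant, and Borel's theorem gives $k_\sigma=0$ for all $\sigma$.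

Let $a,b,a',b'$ denote the classes of $A,B,A',B'$. A function is constant if and only if its shift is; applying this to $A$, $B$ and $A/B$ we get
$$a=0\iff a'=0,\qquad b=0\iff b'=0,\qquad a=b\iff a'=b'.$$
We split into four cases: $b=0$; $a=0$; $a=b\ne 0$; and $a,b,a-b$ all non-zero.

## The case where $B$ or $A$ is constant

**Case I: $b=0$.** The aim is to show that this case yields exactly the family (1). Here $B=B'$ is a constant different from $0$ and $1$, and $g-e_2=B(f-e_2)$ says that $g$ is affine in $f$; this is the situation of the hand computation. Since $A,B$ are not both constant, $a\neq0$ and $a'\ne0$. The left side of (3) is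
$$(A'-B)(d+e_2A-e_2B-dAB)=(e_2-dB)AA'+(d-e_2B)A'+(dB^2-e_2B)A+e_2B^2-dB,$$
and the right side is $d(1-B)A-dB(1-B)$. In the difference, the coefficient of $A$ is $dB^2-e_2B-d+dB=-(d+e_1B-dB^2)$, using $e_2-d=e_1$, and the constant term is $e_2B^2-dB^2=e_1B^2$. So
$$(e_2-dB)AA'+(d-e_2B)A'-(d+e_1B-dB^2)A+e_1B^2=0.\tag{5}$$
The four terms have classes $a+a',\ a',\ a,\ 0$. Which of these coincide?

*If $a'\neq\pm a$*, all four are distinct, because $a,a'\neq0$ too. By the grouping principle the coefficients of $AA'$ and of $1$ vanish: $e_2=dB$ and $e_1B^2=0$, so $e_1=0$. Then $d=e_2$, and $d=dB$ gives $B=1$, a contradiction.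

*If $a'=a$*, the classes are $2a,a,a,0$. As the group is torsion-free, $2a$ differs from $a$ and $0$, and $0\ne a$. So the coefficients of $AA'$ and of $1$ vanish again, and we reach the same contradiction.

*If $a'=-a$*, then $AA'=\kappa$ is a non-zero constant, and the classes $-a,a,0$ are distinct because $2a\ne0$. The grouping principle gives three equations:
$$d=e_2B,\qquad d+e_1B-dB^2=0,\qquad \kappa(e_2-dB)+e_1B^2=0.$$
The first gives $e_2\neq0$, $e_2=d/B$ and $e_1=e_2-d=d(1/B-1)$. The second then becomes $d+d(1-B)-dB^2=0$, that is, $2-B-B^2=0$, or $(B+2)(B-1)=0$. As $B\neq1$, we get $B=-2$. Hence $d=-2e_2$ and $e_1=3e_2\neq0$. The third equation reads $\kappa(e_2-4e_2)+12e_2=0$, so $\kappa=4$.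

We now compute $f$. By (2) with $B=-2$, and since $3d=-6e_2=-2e_1$,
$$f=e_1+\frac{3d}{A+2}=e_1-\frac{2e_1}{A+2}=\frac{e_1A}{A+2}=\frac{e_1}{1+2/A}.$$
Write $2/A=e^{h}$ with $h$ entire; $h$ is non-constant because $A$ is. From $AA'=4$ we get $e^{h(z)+h(z+c)}=4/(AA')=1$, so $h(z+c)+h(z)=2\pi i k$ with one fixed $k\in\mathbb Z$, by continuity. Put $H=h-\pi i k$. Then $H(z+c)=-H(z)$, $H$ is non-constant entire, and $e^h=(-1)^ke^H$. This is (1) with $\varepsilon=(-1)^k$.

Observe what would happen if $A=e^p$ with a non-constant polynomial $p$. Then $p(z+c)+p(z)$ has the same degree as $p$, with twice its leading coefficient, so it is non-constant and $a'\ne-a$. The only subcase that produced a counterexample would disappear.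

**Case II: $a=0$.** Here we use the symmetry. Interchanging $e_1$ and $e_2$ swaps $A$ with $B$, and (3) with (4), and all standing hypotheses are preserved. So this is Case I with $e_1,e_2$ interchanged, and $f$ has the form (1) after that interchange.

## The case where $A/B$ is constant

**Case III: $a=b\ne0$.** The aim is a contradiction. We have $A=kB$ with a constant $k\neq0$, and $k\neq1$ since $A\not\equiv B$; also $A'=kB'$. Equation (3) becomes
$$(k-1)B'\bigl(d+e_2(k-1)B-dkB^2\bigr)=d(k-1)B(1-B').$$
Divide by $(k-1)B'$:
$$d+\bigl(e_2(k-1)+d\bigr)B-dk\,B^2-d\,\frac{B}{B'}=0.\tag{6}$$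
The classes $0,b,2b$ of $1,B,B^2$ are distinct, and the coefficients $d$ and $-dk$ are non-zero. By the grouping principle, the term $d$ must be cancelled by a term of class $0$, and $-dkB^2$ by a term of class $2b$. The only term available for either task is $-dB/B'$, which has a single class. It cannot do both, so Case III does not occur.

## Ten monomials, and why matching them one by one stalls

There remains Case IV, where $a,b,a-b$, and therefore also $a',b',a'-b'$, are all non-zero. The natural plan is to continue as before: expand (3) completely and group by classes. Collecting terms, with $d-e_2=-e_1$ for the coefficient of $AB'$ and $e_2-d=e_1$ for that of $BB'$, gives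
$$dA'+e_2AA'-e_2A'B-dAA'B-dB'-e_1AB'+e_1BB'+dABB'-dA+dB=0.\tag{7}$$
Six of the ten coefficients are $\pm d\neq0$, so each of those six terms must share its class with at least one other term. Take $dA'$. Its class $a'$ cannot equal $a+a'$, $a'+b$ or $b'$, because $a,b,a'-b'\ne0$. Nothing that we know excludes any of the six possibilities
$$a'=a,\quad a'=b,\quad a'=a+b',\quad a'=b+b',\quad a'=a+b+b',\quad a+b=0,$$
the last one being $a'=a+a'+b$. Each of the other five terms has its own list, and the lists must be combined. Borel's theorem delivers only a long disjunction of linear relations among $a,b,a',b'$. In Case I there were four terms and one unknown relation, and in Case III two terms competed for one partner; here no single term decides.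

Expanding was the mistake. Equation (3) says that a product of two sums equals another product of two sums, and in a product the extreme terms cannot cancel. To speak of extreme terms we need an order on the classes.

## Top and bottom of a sum of units

Let $G$ be the group generated by $a,b,a',b'$. It is finitely generated and torsion-free, hence free abelian with a finite basis $g_1,\dots,g_m$. Sending these to real numbers that are linearly independent over $\mathbb Q$, say to the logarithms of the first $m$ primes, defines an *injective* homomorphism $\ell:G\to\mathbb R$.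

**Definition (top and bottom).** Let $F\not\equiv0$ be a finite sum of constant multiples of units with classes in $G$. Collecting terms of equal class, write $F=\sum_{\sigma\in S}F_\sigma$ with $S\subset G$ finite and non-empty and $F_\sigma$ a unit of class $\sigma$. By the grouping principle, $S$ and the $F_\sigma$ are determined by $F$. Put
$$\operatorname{top}(F)=\max_{\sigma\in S}\ell(\sigma),\qquad \operatorname{bot}(F)=\min_{\sigma\in S}\ell(\sigma).$$

Here is a small example, with the group generated by the class of $e^z$ and $\ell$ sending that class to $1$. For $F_1=1+e^z$ and $F_2=1-e^z$ the tops are $1$ and the bottoms are $0$. The product is $1-e^{2z}$, with top $2$ and bottom $0$: the middle terms cancelled and the end terms survived.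

**Lemma 4.** If $F_1,F_2\not\equiv0$ are such sums, then $\operatorname{top}(F_1F_2)=\operatorname{top}(F_1)+\operatorname{top}(F_2)$ and $\operatorname{bot}(F_1F_2)=\operatorname{bot}(F_1)+\operatorname{bot}(F_2)$.

**Proof.** Let $S_1,S_2$ be the sets of classes of $F_1,F_2$, and let $\sigma_i\in S_i$ be the class where $\ell$ is largest; it is unique because $\ell$ is injective. In $F_1F_2=\sum F_{1,\sigma}F_{2,\tau}$ each term has $\ell(\sigma+\tau)=\ell(\sigma)+\ell(\tau)\le\ell(\sigma_1)+\ell(\sigma_2)$, with equality only if $\sigma=\sigma_1$ and $\tau=\sigma_2$. So the class $\sigma_1+\sigma_2$ occurs exactly once among the products, with the unit $F_{1,\sigma_1}F_{2,\sigma_2}$, which nothing cancels; all other terms lie strictly below it. This is the claim for the top. Replacing $\ell$ by $-\ell$ gives the bottom. $\blacksquare$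

## The case where $a$, $b$ and $a-b$ are non-zero

**Case IV: $a,b,a-b$ all non-zero.** The aim is a contradiction. Put $x=\ell(a)$, $y=\ell(b)$, $x'=\ell(a')$, $y'=\ell(b')$. Since $\ell$ is injective, the numbers
$$x,\quad y,\quad x-y,\quad x',\quad y',\quad x'-y'$$
are all non-zero.

**Step 1: read off top and bottom in (3) and (4).** Since $a\neq b$, the sum $A-B$ has classes $a,b$, so its top is $\max(x,y)$ and its bottom is $\min(x,y)$. Likewise $A'-B'$ has $\max(x',y')$ and $\min(x',y')$, while $1-B'$ has $\max(0,y')$ and $\min(0,y')$, and $1-A'$ has $\max(0,x')$ and $\min(0,x')$. Constant factors and signs do not matter. Lemma 4 applied to (3) gives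
$$\begin{aligned}\max(x',y')+\operatorname{top}(Q)&=\max(x,y)+\max(0,y'),\\ \min(x',y')+\operatorname{bot}(Q)&=\min(x,y)+\min(0,y'),\end{aligned}\tag{8}$$
and applied to (4) it gives
$$\begin{aligned}\max(x',y')+\operatorname{top}(\widetilde Q)&=\max(x,y)+\max(0,x'),\\ \min(x',y')+\operatorname{bot}(\widetilde Q)&=\min(x,y)+\min(0,x').\end{aligned}\tag{9}$$
We shall repeatedly add a maximum and a minimum, using $\max(s,t)+\min(s,t)=s+t$.

What are the top and bottom of $Q$ and $\widetilde Q$? Both are combinations of $1,A,B,AB$, which sit at heights $0,x,y,x+y$. The coefficients are $d,\,e_2,\,-e_2,\,-d$ in $Q$ and $-d,\,-e_1,\,e_1,\,d$ in $\widetilde Q$. The answer depends on the sign of $xy$.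

**Step 2: exclude $xy>0$.** If $x,y$ have the same sign, then both lie strictly between $0$ and $x+y$. So $1$ and $AB$ are the strict extremes. Their coefficients are $\pm d\neq0$ in both $Q$ and $\widetilde Q$, and no other term shares their classes. Hence $\operatorname{top}(Q)=\operatorname{top}(\widetilde Q)$ and $\operatorname{bot}(Q)=\operatorname{bot}(\widetilde Q)$. Comparing (8) with (9),
$$\max(0,y')=\max(0,x'),\qquad \min(0,y')=\min(0,x').$$
Adding, $y'=x'$, which contradicts $x'-y'\neq0$.

**Step 3: exclude $xy<0$.** Now $x$ and $y$ are the strict extremes: if, say, $x>0>y$, then $y<0<x$ and $y<x+y<x$, and the other sign is the same with the roles exchanged. The terms at these heights have coefficients $\pm e_2$ in $Q$ and $\pm e_1$ in $\widetilde Q$, and no other term shares their classes. Since $e_1\neq e_2$, at least one of $e_1,e_2$ is non-zero.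

If $e_2\neq0$, then $\operatorname{top}(Q)=\max(x,y)$ and $\operatorname{bot}(Q)=\min(x,y)$. These cancel in (8), leaving
$$\max(x',y')=\max(0,y'),\qquad \min(x',y')=\min(0,y').$$
Adding, $x'+y'=y'$, so $x'=0$, a contradiction.

If $e_1\neq0$, then $\operatorname{top}(\widetilde Q)=\max(x,y)$ and $\operatorname{bot}(\widetilde Q)=\min(x,y)$, and (9) leaves $\max(x',y')=\max(0,x')$ and $\min(x',y')=\min(0,x')$. Adding, $y'=0$, a contradiction.

Since $x,y\ne0$, Steps 2 and 3 exhaust Case IV, which therefore cannot occur. Only Cases I and II survive, and they give (1). This proves Theorem 1. $\blacksquare$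

## Which hypotheses rescue the conjecture: the growth rate $\pi/|c|$

We prove Corollary 3. In each case we assume that the conclusion $\Delta_cf=f$ fails. Then $f$ is as in (1) by Theorem 1, after possibly interchanging $e_1$ and $e_2$, and we show that the hypothesis of the case is violated.

**Cases 1 and 2.** Case 1 is immediate, since (1) requires $e_1=3e_2$, or $e_2=3e_1$ after the interchange. For case 2, the function $e^H$ in (1) is a non-constant entire function that omits $0$. By Picard's theorem it takes the value $-\varepsilon$. At such a point $1+\varepsilon e^H=1-\varepsilon^2=0$, so $f$ has a pole and is not entire.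

**Case 3.** For $f$ as in (1) we prove
$$\liminf_{r\to\infty}\frac{\log T(r,f)}{r}\ge\frac{\pi}{|c|}.\tag{10}$$
Write $M(r,H)=\max_{|z|=r}|H(z)|$. The plan is to show that the sign change forces $H$ to grow at least like $e^{\pi r/|c|}$, and then to bound $M(r,H)$ by $T$.

**Step 1: $H$ grows at least exponentially.** We have $H(z+2c)=H(z)$, so $H$ is a holomorphic function of $e^{\pi i z/c}\in\mathbb C\setminus\{0\}$, and its Laurent expansion gives
$$H(z)=\sum_{n\in\mathbb Z}a_ne^{\pi i nz/c}.$$
Under $z\mapsto z+c$ the $n$-th term is multiplied by $(-1)^n$, so $H(z+c)=-H(z)$ forces $a_n=0$ for even $n$. As $H\not\equiv0$, some $a_n\neq0$ with $n$ odd; in particular $|n|\ge1$. Fix this $n$. For real $s$, integrating along $z=c(t+is)$, $-1\le t\le 1$, picks out this coefficient: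
$$|a_n|=\left|\frac12\int_{-1}^{1}H(c(t+is))\,e^{-\pi i n(t+is)}\,dt\right|\le e^{\pi ns}\,M\bigl(|c|(|s|+1),H\bigr),$$
because $|e^{-\pi i n(t+is)}|=e^{\pi ns}$ and $|c(t+is)|\le|c|(|s|+1)$. For $r\ge|c|$ choose $|s|=r/|c|-1$, with the sign of $s$ opposite to that of $n$. Then $|c|(|s|+1)=r$ and
$$M(r,H)\ge|a_n|\,e^{\pi|n|(r/|c|-1)}\ge|a_n|\,e^{\pi(r/|c|-1)}.\tag{11}$$

**Step 2: bound $M(r,H)$ by the characteristic.** Since $e_1\neq0$, $f$ is a Möbius transform of $e^H$, and by the first main theorem $T(r,f)=T(r,e^H)+O(1)$. As $e^H$ is entire,
$$T(R,e^H)=\frac1{2\pi}\int_0^{2\pi}\bigl(\operatorname{Re}H(Re^{i\theta})\bigr)^+\,d\theta .$$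
Apply Poisson's formula to $\operatorname{Re}H$ on $|z|\le r+2$, at a point with $|z|=r+1$. The Poisson kernel is at most $\frac{(r+2)+(r+1)}{(r+2)-(r+1)}=2r+3$, so
$$\max_{|z|=r+1}\operatorname{Re}H\le(2r+3)\,T(r+2,e^H).$$
The Borel–Carathéodory inequality with radii $r<R$ reads
$$M(r,H)\le\frac{2r}{R-r}\max_{|z|=R}\operatorname{Re}H+\frac{R+r}{R-r}|H(0)|,$$
and with $R=r+1$ it gives
$$M(r,H)\le2r(2r+3)\,T(r+2,e^H)+(2r+1)|H(0)|.\tag{12}$$

**Step 3: combine.** From (11) and (12), for $r\ge|c|$,
$$T(r+2,e^H)\ge\frac{|a_n|e^{\pi(r/|c|-1)}-(2r+1)|H(0)|}{2r(2r+3)}.$$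
The logarithm of the right side is $\pi r/|c|+O(\log r)$. Dividing by $r+2$ and letting $r\to\infty$ gives $\liminf_{r\to\infty}\log T(r,e^H)/r\ge\pi/|c|$. Since $T(r,e^H)\to\infty$, the $O(1)$ in $T(r,f)=T(r,e^H)+O(1)$ changes nothing, and (10) follows. So no $f$ as in (1) satisfies the hypothesis of case 3.

Finite order means $\log T(r,f)\le K\log r$ for some constant $K$ and all large $r$; hyper-order $<1$ means $\log T(r,f)\le r^{\sigma}$ for some $\sigma<1$ and all large $r$. In both situations the liminf in case 3 is at most $0<\pi/|c|$, so case 3 applies.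

**Sharpness.** For $H(z)=e^{\pi i z/c}$, the function of Theorem 2, we have $(\operatorname{Re}H)^+\le|H|$, so
$$T(r,e^H)\le M(r,H)=e^{\pi r/|c|}.$$
Since $T(r,f)=T(r,e^H)+O(1)$, this gives $\limsup_{r\to\infty}\log T(r,f)/r\le\pi/|c|$. Together with (10), the limit exists and equals $\pi/|c|$, while $\Delta_cf=f$ fails by Theorem 2. So $\pi/|c|$ in case 3 cannot be replaced by a larger constant. $\blacksquare$
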